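# Correlated pairs on the discrete cube and the Talagrand type of nonpositively curved spaces

## A path of random pairs from $y=x$ to $y=-x$

Let $\mathscr C_n=\{-1,1\}^n$ with the uniform probability measure $\sigma_n$. For $\rho\in[-1,1]$ give the pair $(x,y)\in\mathscr C_n\times\mathscr C_n$ the weight
$$\prod_{i=1}^n\frac{1+\rho\,x_iy_i}{4},$$
and write $\mathbb E_\rho$ for the expectation. For each $i$ the four numbers $\frac{1\pm\rho}{4}$ (each taken twice) sum to $1$. So the pairs $(x_i,y_i)$, $i=1,\dots,n$, are independent, each of $x_i,y_i$ is a uniform sign, and $\mathbb E_\rho[x_iy_i]=\rho$. In particular $x$ and $y$ are each distributed according to $\sigma_n$. At $\rho=1$ we have $y=x$, at $\rho=0$ they are independent, and at $\rho=-1$ we have $y=-x$.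

Now let $(\mathcal M,d)$ be a metric space, $f:\mathscr C_n\to\mathcal M$ any function, and put
$$g(x,y)=d(f(x),f(y))^2,\qquad N(\rho)=\mathbb E_\rho\, g(x,y).$$
This is a polynomial in $\rho$, with
$$N(1)=0,\qquad N(-1)=\mathbb E\,d(f(\varepsilon),f(-\varepsilon))^2,$$
where $\mathbb E$ without index is expectation under $\sigma_n$. Hence
$$\mathbb E\,d(f(\varepsilon),f(-\varepsilon))^2=\int_{-1}^1\big(-N'(\rho)\big)\,d\rho. \tag{1}$$

**What the path is for.** We want to bound the mean squared distance between the images of antipodal points by distances between images of neighbors. Formula (1) reduces this to bounding $-N'(\rho)$, and $-N'(\rho)$ involves only four points of $\mathcal M$ at a time. To see this, differentiate the weights by the product rule. For fixed $i$, the $i$-th factor $\frac{1+\rho x_iy_i}4$ is replaced by $\frac{x_iy_i}4$. Let $x^\pm$ and $y^\pm$ be $x$ and $y$ with the $i$-th coordinate set to $\pm1$. Summing over the four values of $(x_i,y_i)$,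
$$-N'(\rho)=\frac14\sum_{i=1}^n\mathbb E_\rho\Big[g(x^+,y^-)+g(x^-,y^+)-g(x^+,y^+)-g(x^-,y^-)\Big]. \tag{2}$$
The bracket depends only on the coordinates $j\neq i$, and the law of these coordinates under $\mathbb E_\rho$ has weights $\prod_{j\ne i}\frac{1+\rho x_jy_j}4$. This is why we may write $\mathbb E_\rho$ in (2).

For $n=1$ and $D=d(f(1),f(-1))$, the bracket in (2) is $2D^2$, so $-N'(\rho)=\frac12D^2$ and $N(\rho)=\frac{1-\rho}2D^2$.

**Walsh notation.** For $S\subseteq\{1,\dots,n\}$ let $w_S(\varepsilon)=\prod_{i\in S}\varepsilon_i$, and $\hat h(S)=\mathbb E[h\,w_S]$ for $h:\mathscr C_n\to\mathbb R$. The $w_S$ form an orthonormal basis of $L_2(\sigma_n)$, so $h=\sum_S\hat h(S)w_S$ and $\mathbb E h^2=\sum_S\hat h(S)^2$. By independence of the coordinate pairs, $\mathbb E_\rho[w_S(x)w_{S'}(y)]$ is a product over $i$: a factor $\rho$ for $i\in S\cap S'$, a factor $0$ for $i$ in exactly one of $S,S'$, and a factor $1$ otherwise. Hence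
$$\mathbb E_\rho[h(x)h(y)]=\sum_S\rho^{|S|}\,\hat h(S)^2. \tag{3}$$

**Derivatives.** For $i\le n$ let $\varepsilon^{(i)}$ be $\varepsilon$ with the sign of $\varepsilon_i$ reversed, and put $\partial_if(\varepsilon)=d(f(\varepsilon),f(\varepsilon^{(i)}))\ge0$. This function does not depend on $\varepsilon_i$. We write $\|\cdot\|_p$ for the norm of $L_p(\sigma_n)$, and $\log$ is the natural logarithm.

## Orlicz norms, Talagrand type, and the theorems

**Definition (Young function, Orlicz norm).** A Young function is a convex increasing $\psi:[0,\infty)\to[0,\infty)$ with $\psi(0)=0$ and $\psi(t)\to\infty$ as $t\to\infty$. For $g:\mathscr C_n\to\mathbb R$,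
$$\|g\|_{L_\psi}=\inf\{\lambda>0:\ \mathbb E\,\psi(|g|/\lambda)\le1\}.$$
For $\delta\ge0$, $\psi_{2,\delta}$ denotes a Young function with $\psi_{2,\delta}(t)=t^2\log^{-\delta}(e+t)$ for all sufficiently large $t$.

By convexity, $\psi(t)\le t\psi(1)$ on $[0,1]$, so $\psi$ is continuous at $0$; being convex, it is continuous on $[0,\infty)$. If $\psi(s)>0$ and $t>s$, then convexity and $\psi(0)=0$ give $\psi(s)\le\frac st\psi(t)$, so $\psi(t)>\psi(s)$. Hence $\psi$ is strictly increasing where it is positive, and $\psi^{-1}:(0,\infty)\to(0,\infty)$ is well defined and increasing.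

*Example.* Let $g=1_A$ with $P=\sigma_n(A)>0$. Then $\mathbb E\psi(1_A/\lambda)=P\,\psi(1/\lambda)\le1$ means $1/\lambda\le\psi^{-1}(1/P)$, so
$$\|1_A\|_{L_\psi}=\frac1{\psi^{-1}(1/P)}. \tag{4}$$
For $\psi=\psi_{2,\delta}$ and small $P$, the number $t=\psi^{-1}(1/P)$ satisfies $t^2=P^{-1}\log^\delta(e+t)$, and $\log t\sim\frac12\log(1/P)$. So $\|1_A\|_{L_\psi}^2\sim P\,(\tfrac12\log\frac1P)^{-\delta}$ as $P\to0$, whereas $\|1_A\|_2^2=P$. The Orlicz norm discounts functions of small support by a power of a logarithm.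

**Definition (Talagrand type).** Let $p\ge1$. $\mathcal M$ has Talagrand type $(p,\psi)$ if there is $T\in(0,\infty)$ such that for all $n$ and all $f:\mathscr C_n\to\mathcal M$,
$$\big\|d(f(\varepsilon),f(-\varepsilon))\big\|_{p}\le T\Big(\sum_{i=1}^n\|\partial_if\|_{L_\psi}^p\Big)^{1/p}.$$
It has Enflo type $2$ if, for some $T$, $\mathbb E\,d(f(\varepsilon),f(-\varepsilon))^2\le T^2\sum_i\|\partial_if\|_2^2$ for all $n,f$.

Since $\psi_{2,0}(t)=t^2$ for large $t$ and $\sigma_n$ is a probability measure, the norm of $L_{\psi_{2,0}}$ is equivalent to that of $L_2$ with constants independent of $n$. So Enflo type $2$ is Talagrand type $(2,\psi_{2,0})$. As $\delta$ grows, the requirement becomes stronger.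

**Definition (Alexandrov space of nonpositive curvature, or CAT(0) space).** A metric space is geodesic if any two points $x,y$ are joined by a curve $\gamma:[0,1]\to\mathcal M$ with $d(\gamma(s),\gamma(t))=|s-t|\,d(x,y)$. A geodesic space is CAT(0) if, whenever $d(x,m)=d(y,m)=\frac12d(x,y)$, every $z$ satisfies
$$d(z,m)^2\le\tfrac12d(z,x)^2+\tfrac12d(z,y)^2-\tfrac14d(x,y)^2. \tag{5}$$

*Examples.* In a Hilbert space (5) is an equality, the parallelogram law. In a tripod (three half-lines glued at their origin $o$), take $x,y$ at distance $1$ from $o$ on two legs and $z$ at distance $r$ on the third; then $m=o$ and (5) reads $r^2\le(1+r)^2-1=r^2+2r$. A circle of length $4$ is not CAT(0): for antipodal $x,y$ and the two midpoints $m\ne z$ between them, the left side of (5) is $2^2=4$ and the right side is $\frac12+\frac12-1=0$.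

It may be used as known that every CAT(0) space has Enflo type $2$; we shall get this along the way. The question, from Cordero-Erausquin and Eskenazis, *Talagrand's influence inequality revisited*, arXiv:2010.11583 (2020), is whether there is some $\delta\in(0,1]$ for which every CAT(0) space has Talagrand type $(2,\psi_{2,\delta})$, and, more ambitiously, whether $\delta=1$ is allowed.

The answer to both parts is yes: every CAT(0) space has Talagrand type $(2,\psi_{2,1})$, hence $(2,\psi_{2,\delta})$ for every $\delta\in[0,1]$, with $T$ depending only on the chosen Young function. The value $\delta=1$ is best possible: no metric space with at least two points has Talagrand type $(2,\psi_{2,\delta})$ for any $\delta>1$. The precise statements use the following condition on a metric space: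
$$d(a,c)^2+d(b,e)^2\le d(a,b)^2+d(c,e)^2+2\,d(a,e)\,d(b,c)\qquad\text{for all }a,b,c,e\in\mathcal M. \tag{Q}$$

**Theorem 1.** Every Alexandrov space of nonpositive curvature satisfies (Q). If $\mathcal M$ satisfies (Q), then for all $n$ and all $f:\mathscr C_n\to\mathcal M$,
$$\mathbb E\,d(f(\varepsilon),f(-\varepsilon))^2\ \le\ \sum_{i=1}^n\ \sum_{|S|\text{ even}}\frac{\widehat{\partial_if}(S)^2}{1+|S|}\ \le\ \sum_{i=1}^n\int_0^1\|\partial_if\|_{1+\rho}^2\,d\rho. \tag{6}$$

**Theorem 2.** Let $\psi$ be a Young function for which there are $\kappa,t_0>0$ with $\psi(t)\ge\kappa\,t^2/\log(e+t)$ for $t\ge t_0$. Then every space satisfying (Q), in particular every Alexandrov space of nonpositive curvature, has Talagrand type $(2,\psi)$ with a constant depending only on $\kappa,t_0$. This covers $\psi=\psi_{2,\delta}$ for all $\delta\in[0,1]$.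

**Theorem 3.**

* **(a)** Let $\mathcal M$ satisfy (Q) and have at least two points. For a Young function $\psi$, $\mathcal M$ has Talagrand type $(2,\psi)$ if and only if $\liminf_{t\to\infty}\psi(t)\,t^{-2}\log t>0$. The "only if" part holds in every metric space with at least two points. In particular, for $\psi=\psi_{2,\delta}$ the exact range is $0\le\delta\le1$.
* **(b)** If $\mathcal M$ satisfies (Q), then
$$\mathbb E\,d(f(\varepsilon),f(-\varepsilon))^2\le2\sum_{i:\,\partial_if\not\equiv0}\frac{\|\partial_if\|_2^2}{1+\log(\|\partial_if\|_2/\|\partial_if\|_1)}.$$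
* **(c)** The constant $1$ in (6) is sharp: if $\mathcal M$ has at least two points, (6) is an equality for $n=1$ and nonconstant $f$. For a geodesic space $\mathcal M$ the following are equivalent: (i) $\mathcal M$ is CAT(0); (ii) the first inequality of (6) holds for all $n,f$; (iii) $\mathbb E\,d(f(\varepsilon),f(-\varepsilon))^2\le\sum_i\|\partial_if\|_2^2$ for all $f:\mathscr C_2\to\mathcal M$.
* **(d)** For every metric space $(X,d)$, the snowflake $(X,\sqrt d)$ satisfies (Q). Hence it has Talagrand type $(2,\psi_{2,1})$.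

We rely on one analytic theorem, quoted: the Bonami–Beckner hypercontractive inequality (Bonami, *Ann. Inst. Fourier* 20 (1970); Beckner, *Ann. of Math.* 102 (1975)). For $r\in[0,1]$ put $T_rh=\sum_Sr^{|S|}\hat h(S)w_S$. Then
$$\|T_rh\|_2\le\|h\|_{1+r^2}. \tag{7}$$

## The real line, where the bracket factors

Take $\mathcal M=\mathbb R$. For real numbers, expanding the squares gives
$$(a-c)^2+(b-e)^2-(a-b)^2-(c-e)^2=-2ac-2be+2ab+2ce=2(a-e)(b-c). \tag{8}$$
With $a=f(x^+)$, $e=f(x^-)$, $b=f(y^+)$, $c=f(y^-)$, the left side is exactly the bracket in (2). The right side is $2\,\delta_if(x)\,\delta_if(y)$, where $\delta_if(x)=f(x^+)-f(x^-)$ is the signed difference. By (3), $-N'(\rho)=\frac12\sum_i\sum_S\rho^{|S|}\,\widehat{\delta_if}(S)^2$. Integrate over $[-1,1]$: odd powers vanish, and $\frac12\int_{-1}^1\rho^{2k}d\rho=\frac1{2k+1}$. So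
$$\mathbb E|f(\varepsilon)-f(-\varepsilon)|^2=\sum_i\sum_{|S|\text{ even}}\frac{\widehat{\delta_if}(S)^2}{1+|S|}.$$
One can check this against the Walsh expansion. Since $\delta_if=2\sum_{R\ni i}\hat f(R)\,w_{R\setminus\{i\}}$, the right side is $\sum_{|R|\text{ odd}}|R|\cdot\frac{4\hat f(R)^2}{|R|}=4\sum_{|R|\text{ odd}}\hat f(R)^2$, which is the left side.

The line tells us two things. The bracket is a *product* of a quantity at $x$ and a quantity at $y$; this is what makes (3) applicable and produces the gain $\frac1{1+|S|}$. And in a Hilbert space the same expansion gives $2\langle a-e,b-c\rangle\le2|a-e||b-c|$, so (Q) holds there by Cauchy–Schwarz. A general CAT(0) space has no inner product, and the product on the right of (Q) has to come from somewhere else.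

## The quadrilateral inequality, and the loss of the correlation

From now on write $xy$ for $d(x,y)$. The natural first move in a CAT(0) space is to apply (5) to a midpoint $m$ of $a$ and $c$, with $z=b$ and $z=e$. Since $be\le bm+me$,
$$be^2\le2\,bm^2+2\,em^2\le\big[ab^2+bc^2-\tfrac12ac^2\big]+\big[ae^2+ce^2-\tfrac12ac^2\big],$$
that is,
$$ac^2+be^2\le ab^2+bc^2+ce^2+ea^2. \tag{9}$$
Insert this in (2), with $a=f(x^+)$, $e=f(x^-)$, $b=f(y^+)$, $c=f(y^-)$. The bracket is at most $ae^2+bc^2=\partial_if(x)^2+\partial_if(y)^2$. Because $x$ and $y$ each have law $\sigma_n$,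
$$-N'(\rho)\le\frac14\sum_i\mathbb E_\rho\big[\partial_if(x)^2+\partial_if(y)^2\big]=\frac12\sum_i\|\partial_if\|_2^2 .$$
Integrating over $[-1,1]$ gives $\mathbb E\,d(f(\varepsilon),f(-\varepsilon))^2\le\sum_i\|\partial_if\|_2^2$: Enflo type $2$ with constant $1$.

Here the approach stops. The bound for $-N'(\rho)$ no longer contains $\rho$: a *sum* of a function of $x$ and a function of $y$ sees only the two marginals, never the correlation, so hypercontractivity has nothing to act on. The loss is real, as the following function shows.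

**The block function.** For $w\ge1$ put $m=2^w$ and $n=w2^w$, and split the coordinates into $m$ disjoint blocks of size $w$. Let $F(\varepsilon)=1$ if some block consists only of $+1$'s, and $F(\varepsilon)=0$ otherwise. Let $u\ne v$ be points of $\mathcal M$, $D=d(u,v)$, and put $f=u$ where $F=1$ and $f=v$ where $F=0$. Flipping $\varepsilon_i$ changes $F$ exactly when the other $w-1$ coordinates of the block of $i$ are all $+1$ and no other block is all $+1$. So $\partial_if=D\,1_{A_i}$ with
$$\sigma_n(A_i)=2^{1-w}(1-2^{-w})^{m-1}\le2^{1-w}. \tag{10}$$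
By the arithmetic–geometric mean inequality for $m$ numbers $1-\frac1m$ and one number $1$, $(1-\frac1m)^m\le\big(\frac m{m+1}\big)^{m+1}=(1-\frac1{m+1})^{m+1}$. So $(1-\frac1m)^m$ increases with $m$. Its value at $m=2$ is $\frac14$, and $1-s\le e^{-s}$ bounds it by $\frac1e$:
$$\tfrac14\le(1-\tfrac1m)^m\le\tfrac1e\qquad(m\ge2). \tag{11}$$
By (10) and (11), $\sum_i\|\partial_if\|_2^2=D^2\,w2^w\,\sigma_n(A_i)\ge\frac w2D^2$, while $\mathbb E\,d(f(\varepsilon),f(-\varepsilon))^2\le D^2$. The estimate by $L_2$ norms is off by a factor of order at least $w$, which is of the order of $\log(1/\sigma_n(A_i))$.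

Compare (9) with (Q): the only difference is $ae^2+bc^2$ in place of $2\,ae\cdot bc$. What we need is to replace a sum of squares by twice the product, a reversed use of $2uv\le u^2+v^2$. Such a gain comes from a free parameter to optimize, and the proof of (9) had one frozen: the point $m$ was the *midpoint* of the diagonal $[a,c]$.

## Sliding the point along the diagonal: CAT(0) implies (Q)

**Step 1: extend (5) from midpoints to all points of a geodesic.** Let $\gamma:[0,1]\to\mathcal M$ be a geodesic of constant speed and length $\ell$, let $z\in\mathcal M$, and put $h(t)=d(z,\gamma(t))^2-t^2\ell^2$. The point $\gamma(\frac{s+t}2)$ is a midpoint of $\gamma(s)$ and $\gamma(t)$, whose distance is $|s-t|\ell$. By (5),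
$$d\big(z,\gamma(\tfrac{s+t}2)\big)^2\le\tfrac12d(z,\gamma(s))^2+\tfrac12d(z,\gamma(t))^2-\tfrac14(s-t)^2\ell^2 .$$
Subtract $\big(\frac{s+t}2\big)^2\ell^2=\big(\frac{s^2+t^2}2-\frac{(s-t)^2}4\big)\ell^2$ from both sides. The terms with $(s-t)^2$ cancel and $h(\frac{s+t}2)\le\frac12h(s)+\frac12h(t)$. A continuous midpoint-convex function is convex, so $h(t)\le(1-t)h(0)+t\,h(1)$. Adding $t^2\ell^2$ and using $-t\ell^2+t^2\ell^2=-t(1-t)\ell^2$,
$$d(z,\gamma(t))^2\le(1-t)\,d(z,\gamma(0))^2+t\,d(z,\gamma(1))^2-t(1-t)\,\ell^2. \tag{12}$$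

**Step 2: run the proof of (9) with a free point on $[a,c]$.** Let $\gamma$ be a geodesic from $a$ to $c$, $t\in(0,1)$, $p=\gamma(t)$. By Cauchy–Schwarz, $(u+v)^2=\big(\sqrt{1-t}\,\frac u{\sqrt{1-t}}+\sqrt t\,\frac v{\sqrt t}\big)^2\le\frac{u^2}{1-t}+\frac{v^2}t$. With $be\le bp+pe$ this gives
$$be^2\le\frac{bp^2}{1-t}+\frac{ep^2}t .$$
Insert (12) with $z=b$ and with $z=e$:
$$be^2\le\Big[ab^2+\tfrac t{1-t}\,bc^2-t\,ac^2\Big]+\Big[\tfrac{1-t}t\,ae^2+ce^2-(1-t)\,ac^2\Big],$$
so that
$$ac^2+be^2\le ab^2+ce^2+\tfrac t{1-t}\,bc^2+\tfrac{1-t}t\,ae^2. \tag{13}$$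

**Step 3: optimize.** The coefficients of $ac^2$ added to $1$ for every $t$, so $t$ is free. If $ae>0$ and $bc>0$, choose $t\in(0,1)$ with $\frac t{1-t}=\frac{ae}{bc}$. Each of the last two terms of (13) becomes $ae\cdot bc$, and (13) is (Q). If $a=e$, both sides of (Q) equal $ac^2+ab^2$; if $b=c$, both sides equal $ac^2+ce^2$. This proves the first assertion of Theorem 1.

The choice $t=\frac12$ in (13) is (9). As a numerical check of (Q), take three leaves $a,b,c$ of a tripod at distance $1$ from its center $e$: $ac^2+be^2=5$, and $ab^2+ce^2+2\,ae\cdot bc=4+1+4=9$.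

## Integrating over the correlation: proof of (6)

Let $\mathcal M$ satisfy (Q) and let $f:\mathscr C_n\to\mathcal M$.

**Step 1: bound the bracket in (2) by a product.** Apply (Q) with $a=f(x^+)$, $c=f(y^-)$, $b=f(y^+)$, $e=f(x^-)$. Then $ac^2=g(x^+,y^-)$, $be^2=g(x^-,y^+)$, $ab^2=g(x^+,y^+)$, $ce^2=g(x^-,y^-)$, so the bracket is at most
$$2\,ae\cdot bc=2\,d(f(x^+),f(x^-))\,d(f(y^+),f(y^-))=2\,\partial_if(x)\,\partial_if(y).$$
Hence, by (2) and (3),
$$-N'(\rho)\le\frac12\sum_{i=1}^n\mathbb E_\rho\big[\partial_if(x)\,\partial_if(y)\big]=\frac12\sum_{i=1}^n\sum_S\rho^{|S|}\,\widehat{\partial_if}(S)^2. \tag{14}$$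

**Step 2: integrate.** By (1), integrate (14) over $[-1,1]$. Odd powers of $\rho$ vanish, and $\frac12\int_{-1}^1\rho^{2k}d\rho=\frac1{2k+1}$. This is the first inequality of (6).

**Step 3: pass to $L_{1+\rho}$ norms.** Let $h=\partial_if$. Adding the odd levels and writing $\frac1{1+|S|}=\int_0^1\rho^{|S|}d\rho$,
$$\sum_{|S|\text{ even}}\frac{\hat h(S)^2}{1+|S|}\le\int_0^1\sum_S\rho^{|S|}\hat h(S)^2\,d\rho=\int_0^1\|T_{\sqrt\rho}h\|_2^2\,d\rho\le\int_0^1\|h\|_{1+\rho}^2\,d\rho,$$
where the last inequality is (7) with $r=\sqrt\rho$. Summing over $i$ proves the second inequality of (6), and Theorem 1. $\square$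

*The case $n=2$ by hand.* Let $f(1,1)=a$, $f(1,-1)=b$, $f(-1,-1)=c$, $f(-1,1)=e$. The function $\partial_1f$ depends only on $\varepsilon_2$, so its only even Walsh coefficient that can be nonzero is its mean $\frac12(ae+bc)$; likewise for $\partial_2f$, with mean $\frac12(ab+ce)$. The first inequality of (6) becomes
$$2(ac^2+be^2)\le(ae+bc)^2+(ab+ce)^2.$$
This is the sum of (Q) and of (Q) with the letters $b$ and $e$ exchanged, which reads $ac^2+be^2\le ae^2+bc^2+2\,ab\cdot ce$.

## From $\int_0^1\|g\|_{1+\rho}^2\,d\rho$ to an Orlicz norm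

To deduce Theorem 2 we must bound $\int_0^1\|g\|_{1+\rho}^2d\rho$ by $\|g\|_{L_\psi}^2$. Put $\rho=1-\theta$, so that $\|g\|_{2-\theta}^2=(\mathbb E g^{2-\theta})^{2/(2-\theta)}$ for $g\ge0$. If the exponent $\frac2{2-\theta}$ were $1$, Fubini would finish at once, since for $G>1$
$$\int_0^1G^{2-\theta}\,d\theta=G^2\,\frac{1-G^{-1}}{\log G}=\frac{G^2-G}{\log G}\le\frac{G^2}{\log G}, \tag{15}$$
which is the function $t^2/\log t$ of the hypothesis. The exponent is $1+\frac\theta{2-\theta}$, so a factor $(\mathbb E g^{2-\theta})^{\theta/(2-\theta)}$ is left over. A bound on $\mathbb E g^{2-\theta}$ for each separate $\theta$ will be of order $\frac1\theta$. That is not integrable at $0$, so it cannot replace (15). Raised to a power of at most $\theta$, however, it stays bounded. The proof uses both bounds, each where it is good.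

**Lemma 4.** Let $\psi$ be a Young function with $\psi(t)\ge\kappa t^2/\log(e+t)$ for $t\ge t_0$. Put $B_1=2(t_0^2+\kappa^{-1})+e^2$. Then for every $g:\mathscr C_n\to\mathbb R$,
$$\int_0^1\|g\|_{1+\rho}^2\,d\rho\le B_1e^{B_1/e^2}\,\|g\|_{L_\psi}^2 .$$

**Step 1: normalize.** We may assume $g\ge0$. If $\|g\|_{L_\psi}=0$, then $\mathbb E\psi(g/\lambda)\le1$ for every $\lambda>0$; since $\psi\to\infty$ and every point of $\mathscr C_n$ has positive mass, $g\equiv0$. Otherwise, by homogeneity, assume $\|g\|_{L_\psi}=1$. Then $\mathbb E\psi(g/\lambda)\le1$ for all $\lambda>1$, and by continuity of $\psi$, $\mathbb E\psi(g)\le1$.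

**Step 2: turn the Orlicz bound into a moment bound.** Where $g<t_0$, $\frac{g^2}{\log(e+g)}\le g^2\le t_0^2$ because $\log(e+g)\ge1$. Where $g\ge t_0$, $\frac{g^2}{\log(e+g)}\le\kappa^{-1}\psi(g)$. Hence
$$\mathbb E\Big[\frac{g^2}{\log(e+g)}\Big]\le t_0^2+\kappa^{-1}\mathbb E\psi(g)\le t_0^2+\kappa^{-1}.$$
Let $G=\max(g,e)$. Where $g\ge e$, $\log(e+g)\le\log(2g)=\log 2+\log g\le2\log g$, so $\frac{G^2}{\log G}\le\frac{2g^2}{\log(e+g)}$. Where $g<e$, $\frac{G^2}{\log G}=e^2$. Therefore
$$\mathbb E\Big[\frac{G^2}{\log G}\Big]\le2(t_0^2+\kappa^{-1})+e^2=B_1. \tag{16}$$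

**Step 3: the bound integrated in $\theta$.** By (15), (16) and Fubini,
$$\int_0^1\mathbb E\,G^{2-\theta}\,d\theta\le B_1. \tag{17}$$

**Step 4: the bound for each $\theta$.** Let $\theta\in(0,1]$. With $u=\log G$, $G^{-\theta}\log G\le\sup_{u\ge0}ue^{-\theta u}=\frac1{e\theta}$, so $G^{2-\theta}\le\frac1{e\theta}\cdot\frac{G^2}{\log G}$. Since $G\ge1$,
$$1\le\mathbb E\,G^{2-\theta}\le\frac{B_1}{e\theta}.$$
The number $\mathbb E G^{2-\theta}$ is at least $1$ and $\frac\theta{2-\theta}\le\theta$, so
$$\big(\mathbb E\,G^{2-\theta}\big)^{\theta/(2-\theta)}\le\big(\mathbb E\,G^{2-\theta}\big)^{\theta}\le\Big(\frac{B_1}{e\theta}\Big)^\theta\le e^{B_1/e^2}. \tag{18}$$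
The last inequality is $\theta\log(c/\theta)\le c/e$ with $c=B_1/e$; the maximum of the left side over $\theta>0$ is attained at $\theta=c/e$.

**Step 5: combine.** Since $g\le G$ and $\frac2{2-\theta}=1+\frac\theta{2-\theta}$, (18) and (17) give
$$\int_0^1\|g\|_{1+\rho}^2\,d\rho\le\int_0^1\big(\mathbb E\,G^{2-\theta}\big)^{\frac2{2-\theta}}d\theta=\int_0^1\mathbb E\,G^{2-\theta}\,\big(\mathbb E\,G^{2-\theta}\big)^{\frac\theta{2-\theta}}d\theta\le B_1e^{B_1/e^2}.\qquad\square$$

**Proof of Theorem 2.** By (6) and Lemma 4 applied to each $\partial_if$,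
$$\mathbb E\,d(f(\varepsilon),f(-\varepsilon))^2\le B_1e^{B_1/e^2}\sum_{i=1}^n\|\partial_if\|_{L_\psi}^2,$$
which is Talagrand type $(2,\psi)$ with $T=(B_1e^{B_1/e^2})^{1/2}$, a function of $\kappa,t_0$ only. CAT(0) spaces are included because they satisfy (Q). For $\delta\in[0,1]$ and large $t$, $\psi_{2,\delta}(t)=t^2\log^{-\delta}(e+t)\ge t^2/\log(e+t)$ because $\log(e+t)\ge1$. So the hypothesis holds with $\kappa=1$, and both parts of the question are answered affirmatively. $\square$

## The form with the ratio of $L_2$ and $L_1$ norms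

**Proof of Theorem 3(b).** The aim is to bound the same integral by interpolating between $L_1$ and $L_2$. Let $g\ge0$, $g\not\equiv0$, and $\ell=\log(\|g\|_2/\|g\|_1)\ge0$. For $\rho\in[0,1]$ the equation $\frac1{1+\rho}=\alpha+\frac{1-\alpha}2=\frac{1+\alpha}2$ has the solution $\alpha=\frac{1-\rho}{1+\rho}\in[0,1]$. By Hölder's inequality $\|g\|_{1+\rho}\le\|g\|_1^\alpha\|g\|_2^{1-\alpha}=\|g\|_2e^{-\alpha\ell}$. As $2\alpha=\frac2{1+\rho}(1-\rho)\ge1-\rho$,
$$\|g\|_{1+\rho}^2\le\|g\|_2^2\,e^{-2\ell\frac{1-\rho}{1+\rho}}\le\|g\|_2^2\,e^{-\ell(1-\rho)} .$$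
The integral of $e^{-\ell(1-\rho)}$ over $[0,1]$ is at most $1$, and for $\ell>0$ it equals $\frac{1-e^{-\ell}}\ell\le\frac1\ell$. If $\ell\le1$, then $1\le\frac2{1+\ell}$; if $\ell\ge1$, then $\frac1\ell\le\frac2{1+\ell}$. So
$$\int_0^1\|g\|_{1+\rho}^2\,d\rho\le\frac{2\|g\|_2^2}{1+\ell}.$$
Insert this in (6) for each $i$ with $\partial_if\not\equiv0$; the other terms of (6) are zero. $\square$

For the block function the lost factor $w$ is now recovered. For $\partial_if=D\,1_{A_i}$ with $P=\sigma_n(A_i)$, $\log(\|\partial_if\|_2/\|\partial_if\|_1)=\frac12\log\frac1P\ge\frac{w-1}2\log2$ by (10). Also $nP\le2w$, so the right side of (b) is at most $\frac{4w}{1+\frac{w-1}2\log2}D^2\le12D^2$. (The fraction increases with $w$ to the limit $8/\log2<12$.)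

## The block function bounds $\psi$ from below

**Proof of Theorem 3(a), "if".** If $\liminf_{t\to\infty}\psi(t)t^{-2}\log t>0$, there is $\kappa>0$ with $\psi(t)\ge\kappa t^2/\log t\ge\kappa t^2/\log(e+t)$ for all large $t$, and Theorem 2 applies.

**Proof of Theorem 3(a), "only if".** Let $\mathcal M$ be any metric space containing $u\ne v$, $D=d(u,v)$, and suppose it has Talagrand type $(2,\psi)$ with constant $T$. Let $w\ge1$ and let $F,f,m=2^w,n=w2^w$ be as in the block function.

**Step 1: the left side is bounded below.** Let $q=\sigma_n(F=0)=(1-2^{-w})^m$, so $q\in[\frac14,\frac1e]$ by (11). Now $F(-\varepsilon)=1$ means that some block is all $-1$. So $F(\varepsilon)=F(-\varepsilon)=0$ means that every block is neither all $+1$ nor all $-1$. These two events for a block are disjoint, each of probability $2^{-w}$. Using $0\le1-2s\le(1-s)^2$ for $s=2^{-w}\le\frac12$,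
$$\Pr\big(F(\varepsilon)=F(-\varepsilon)=0\big)=(1-2\cdot2^{-w})^m\le(1-2^{-w})^{2m}=q^2 .$$
Since $\varepsilon$ and $-\varepsilon$ have the same law,
$$\Pr\big(F(\varepsilon)\ne F(-\varepsilon)\big)=2\Pr\big(F(\varepsilon)=0,F(-\varepsilon)=1\big)\ge2(q-q^2)\ge\tfrac38,$$
the last step because $q(1-q)\ge\frac3{16}$ on $[\frac14,\frac34]$. So $\mathbb E\,d(f(\varepsilon),f(-\varepsilon))^2\ge\frac38D^2$.

**Step 2: the right side is expressed by $\psi$.** We have $\partial_if=D\,1_{A_i}$ with $0<\sigma_n(A_i)\le2^{1-w}$ by (10). The expression in (4) is nondecreasing in $P$, so $\|\partial_if\|_{L_\psi}\le D/\psi^{-1}(2^{w-1})$. Talagrand type gives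
$$\frac38D^2\le T^2\,w2^w\,\frac{D^2}{\psi^{-1}(2^{w-1})^2},\qquad\text{that is,}\qquad\psi^{-1}(2^{w-1})\le\tau_w:=T\sqrt{\tfrac83\,w2^w},$$
and therefore
$$\psi(\tau_w)\ge2^{w-1}. \tag{19}$$

**Step 3: pass from the points $\tau_w$ to all large $t$.** Let $t\ge\tau_1$. Since $\tau_w$ increases to $\infty$, there is $w\ge1$ with $\tau_w\le t<\tau_{w+1}$. Then $t^2<\frac83T^2(w+1)2^{w+1}\le\frac{32}3T^2w2^w$, because $w+1\le2w$. With (19) and monotonicity of $\psi$,
$$\psi(t)\ge\psi(\tau_w)\ge2^{w-1}\ge\frac{3\,t^2}{64\,T^2\,w}.$$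
Moreover $t\ge\tau_w\ge T2^{w/2}$, so $w\le2\log_2(t/T)\le C_T\log(e+t)$ with $C_T=\frac2{\log2}(1+|\log T|)$. Hence $\psi(t)\ge\kappa t^2/\log(e+t)$ for all $t\ge\tau_1$, with $\kappa=\frac3{64T^2C_T}$. Since $\log t/\log(e+t)\to1$, this gives $\liminf\psi(t)t^{-2}\log t\ge\kappa>0$.

**Step 4: the range of $\delta$.** For $\psi_{2,\delta}$ we have $\psi_{2,\delta}(t)\,t^{-2}\log t=\log t\cdot\log^{-\delta}(e+t)$ for large $t$. This tends to $0$ when $\delta>1$ and has positive lower limit when $0\le\delta\le1$. So the exact range is $0\le\delta\le1$, and no metric space with at least two points has Talagrand type $(2,\psi_{2,\delta})$ for $\delta>1$. $\square$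

## Sharp constant, the converse in geodesic spaces, and snowflakes

**Proof of Theorem 3(c).** *Sharpness.* For $n=1$ and nonconstant $f$, $\partial_1f$ is the constant $D=d(f(1),f(-1))>0$. Its only nonzero Walsh coefficient is $D$ at $S=\emptyset$, and all its $L_{1+\rho}$ norms are $D$. So all three terms of (6) equal $D^2$.

*(i)⇒(ii)* is Theorem 1. *(ii)⇒(iii):* take $n=2$, use $\frac1{1+|S|}\le1$ and Parseval, so $\sum_{|S|\text{ even}}\frac{\hat h(S)^2}{1+|S|}\le\|h\|_2^2$.

*(iii)⇒(i):* the point is that (iii) is the quadrilateral inequality (9). Given $a,b,c,e$, put $f(1,1)=a$, $f(1,-1)=b$, $f(-1,-1)=c$, $f(-1,1)=e$. The antipodal pairs are $\{a,c\}$ and $\{b,e\}$, so the left side of (iii) is $\frac12(ac^2+be^2)$. Flipping the first coordinate exchanges $a,e$ and $b,c$; flipping the second exchanges $a,b$ and $c,e$. So the right side is $\frac12(ae^2+bc^2)+\frac12(ab^2+ce^2)$, and (iii) for all $f$ is exactly (9) for all quadruples. A geodesic space in which (9) holds for all quadruples is CAT(0),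 by the theorem of Berg and Nikolaev (*Geom. Dedicata* 133 (2008), 195–218); see also Sato (*Arch. Math.* 93 (2009), 487–490). This theorem is quoted, not proved, here, and it is used only for this implication. $\square$

**Proof of Theorem 3(d).** For the metric $\sqrt d$, condition (Q) reads
$$d(a,c)+d(b,e)\le d(a,b)+d(c,e)+2\sqrt{d(a,e)\,d(b,c)}. \tag{20}$$
We prove it from the triangle inequality for $d$, used in two ways. Adding $d(a,c)\le d(a,e)+d(e,c)$ and $d(b,e)\le d(b,a)+d(a,e)$,
$$d(a,c)+d(b,e)\le d(a,b)+d(c,e)+2\,d(a,e).$$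
Adding $d(a,c)\le d(a,b)+d(b,c)$ and $d(b,e)\le d(b,c)+d(c,e)$,
$$d(a,c)+d(b,e)\le d(a,b)+d(c,e)+2\,d(b,c).$$
So the bound holds with $2\min\{d(a,e),d(b,c)\}$, and the minimum of two nonnegative numbers is at most their geometric mean. This is (20). By Theorem 2, $(X,\sqrt d)$ has Talagrand type $(2,\psi_{2,1})$. $\square$
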